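# Left of the drift: quadratic behavior of the rate function for random walks on hyperbolic spaces

## 1. Two theorems about $I$ to the left of $\ell_\mu$

**Theorem 1.** Let $(X,d)$ be a geodesic Gromov-hyperbolic space with base point $o$, and let $\mu$ be a countably supported, non-elementary probability measure on $G=\mathrm{Isom}(X)$ with finite second moment $\int d(g\cdot o,o)^2\,d\mu(g)<\infty$. Let $X_1,X_2,\dots$ be i.i.d. of law $\mu$ and $z_n=X_n\cdots X_1\cdot o$. Let $\ell_\mu$ be the drift, $\sigma_\mu^2$ the variance in the central limit theorem, and $I$ the rate function in the large deviation principle for $\frac1n d(z_n,o)$. For $t>0$ put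
$$\varphi(t)=\lim_{n\to\infty}\frac1n\log E\,e^{-t(d(z_n,o)-n\ell_\mu)} .$$
Then
$$\lim_{t\to0^+}\frac{\varphi(t)}{t^2}=\frac{\sigma_\mu^2}{2}\qquad\text{and}\qquad \lim_{\lambda\to0^-}\frac{I(\ell_\mu+\lambda)}{\lambda^2}=\frac1{2\sigma_\mu^2},$$
where $\frac1{2\sigma_\mu^2}$ is read as $+\infty$ if $\sigma_\mu^2=0$.

**Theorem 2.** In the same setting, let $\mu$ be non-elementary with finite *first* moment, and write $\ell=\ell_\mu$ and $d_n$ for a random variable with the law of $d(z_n,o)$.

1. There are $\kappa',t_0>0$ with $n\varphi(t)-\kappa' t\le\log E e^{-t(d_n-n\ell)}\le n\varphi(t)$ for all $n\ge1$ and $0<t\le t_0$.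
2. If $\int d(g\cdot o,o)^2\,d\mu=\infty$, then $\lim_{\lambda\to0^-}I(\ell+\lambda)/\lambda^2=0$. So the left limit always exists: it is $0$ if the second moment is infinite, and $1/(2\sigma_\mu^2)\in(0,\infty]$ otherwise.
3. If $\int d(g\cdot o,o)^2\,d\mu<\infty$, $\sigma_\mu>0$ and $\sqrt n\ll b_n\ll n$, then for every $\lambda>0$
$$\frac{n}{b_n^2}\log P(d_n-n\ell\le-\lambda b_n)\longrightarrow-\frac{\lambda^2}{2\sigma_\mu^2}.$$

Theorem 1 answers yes to a question taken from Richard Aoun, Pierre Mathieu and Cagri Sert, "Random walks on hyperbolic spaces: second order expansion of the rate function at the drift", arXiv:2112.14724 (2021). In plain words: the walk escapes at speed $\ell_\mu$, and the probability of being slower, $d(z_n,o)\approx(\ell_\mu-\lambda)n$, decays like $e^{-nI(\ell_\mu-\lambda)}$. The Gaussian of the central limit theorem, extrapolated to deviations of size $\lambda n$, would predict $e^{-n\lambda^2/(2\sigma_\mu^2)}$. Is this prediction right to leading order when $\lambda$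 is small?

Aoun–Mathieu–Sert proved the two-sided statement $\lim_{\lambda\to0}I(\ell_\mu+\lambda)/\lambda^2=1/(2\sigma_\mu^2)$ under a finite exponential moment. If $\mu$ has no finite exponential moment, then $I$ vanishes on $[\ell_\mu,\infty)$, so the limit from the right is $0$: one huge step makes the walk fast, and this is cheap. It is much harder for huge steps to make the walk slow. Gouëzel showed that $I>0$ on $[0,\ell_\mu)$ under a finite first moment. Theorem 1 says that on this side two moments are enough.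

## 2. Gromov products, drift, variance and rate function

**Hyperbolicity.** For points $x,y,p\in X$ the Gromov product is $(x|y)_p=\frac12\big(d(x,p)+d(y,p)-d(x,y)\big)$. The space is $\delta$-hyperbolic if for all points
$$\min\{(x|y)_p,(y|z)_p\}\le (x|z)_p+\delta. \tag{1}$$
Directly from the definition, with $0\le (a|b)_p\le \min\{d(a,p),d(b,p)\}$,
$$(a|b)_p+(a|p)_b=d(p,b). \tag{2}$$
In a tree, $\delta=0$ and $(x|y)_p$ is the distance from $p$ to the segment $[x,y]$. In the Cayley tree of the free group $F(a,b)$ with $o=1$, $(x|y)_o$ is the length of the longest common prefix of the reduced words $x,y$. For instance $(a^{-2}b^{-1}|a^{-1}b)_o=1$.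

Write $|g|=d(o,go)$. Then $|g^{-1}|=|g|$, $|gh|\le|g|+|h|$, and
$$|gh|=|g|+|h|-2\,(g^{-1}o\,|\,ho)_o , \tag{3}$$
because $|gh|=d(g^{-1}o,ho)$. Thus the Gromov product measures how much cancels when $g$ and $h$ are multiplied. Check with $g=ba^2$, $h=a^{-1}b$: $gh=bab$ has length $3=3+2-2\cdot1$.

**Non-elementary.** An isometry $g$ is loxodromic if $n\mapsto g^no$ is a quasi-isometric embedding of $\mathbb Z$. It then has exactly two fixed points on the boundary. Two loxodromics are independent if they have no common fixed point there. The measure $\mu$ is non-elementary if the semigroup generated by its support contains two independent loxodromics. In $F(a,b)$ acting on its tree, $a$ and $b$ are independent loxodromics; $a$ and $a^2$ are not independent.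

**Drift and variance.** Let $Y_1,Y_2,\dots$ be i.i.d. of law $\mu$ and set $d_n=|Y_1\cdots Y_n|$. For each fixed $n$ this has the law of $d(z_n,o)$, and only these laws matter for us. If $\mu$ has finite first moment, then $E d_n$ is subadditive, and by Kingman's and Fekete's theorems $\frac1n d(z_n,o)\to\ell_\mu$ almost surely with
$$\ell_\mu=\lim_n\tfrac1nE d_n=\inf_n\tfrac1nE d_n .$$
For non-elementary $\mu$ one has $\ell_\mu>0$ (Maher–Tiozzo, Gouëzel); we use this only so that the limit $\lambda\to0^-$ makes sense. If $\mu$ has finite second moment, then $(d_n-n\ell_\mu)/\sqrt n$ converges in law to $N(0,\sigma_\mu^2)$ (Benoist–Quint), and this defines $\sigma_\mu^2\ge0$.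

**Rate function.** By Boulanger–Mathieu–Sert–Sisto, with no moment assumption, there is a convex, lower semicontinuous $I:[0,\infty)\to[0,\infty]$ such that $\limsup\frac1n\log P(\frac{d_n}n\in F)\le-\inf_FI$ for closed $F$, and $\liminf\frac1n\log P(\frac{d_n}n\in O)\ge-\inf_OI$ for open $O$.

**Laplace transform.** For $t>0$ put $a_n(t)=E e^{-td_n}$ and $a_0=1$. Since $d_{n+m}\le|Y_1\cdots Y_n|+|Y_{n+1}\cdots Y_{n+m}|$ and the two terms are independent, $\log a_n(t)$ is superadditive. By Fekete,
$$a_{n+m}(t)\ge a_n(t)a_m(t),\qquad L(t):=\lim_n\tfrac1n\log a_n(t)=\sup_n\tfrac1n\log a_n(t)\in(-\infty,0]. \tag{4}$$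
Under a finite first moment, the function $\varphi$ of Theorem 1 is $\varphi(t)=L(t)+t\ell$, so it exists and
$$\varphi(t)\le t\ell,\qquad \log E e^{-t(d_n-n\ell)}\le n\varphi(t)\quad(n\ge1,\ t>0). \tag{5}$$
Note that $e^{-td_n}\le1$: no exponential moment is needed to write any of this. This is where the left side differs from the right side.

**Powers of $\mu$.** For $r\ge1$, passing from $\mu$ to the convolution power $\mu^{*r}$ replaces $d_n$ by $d_{rn}$. Hence it replaces $(\ell,L,\varphi,\sigma^2)$ by $(r\ell,rL,r\varphi,r\sigma^2)$, and the central limit theorem for $\mu^{*r}$ is the one for $\mu$ along multiples of $r$. In particular $\varphi(t)/t^2\to\sigma^2/2$ holds for $\mu$ if and only if it holds for $\mu^{*r}$.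

## 3. Trading $I$ near $\ell$ for $\varphi$ near $0$

Let $\mu$ be as in Theorem 2. Set $J(\lambda)=I(\ell-\lambda)$ for $\lambda\in[0,\ell]$ and $J=+\infty$ elsewhere on $\mathbb R$.

**Lemma 3.** $\varphi(t)=\sup_{\lambda\ge0}(t\lambda-J(\lambda))$ for $t>0$, and $J(\lambda)=\sup_{t>0}(t\lambda-\varphi(t))$ for $\lambda\ge0$. In particular $\varphi\ge0$, and $\varphi$ is convex with $\varphi(0^+)=0$.

*Proof.* **Step 1: $I(\ell)=0$.** By the law of large numbers $P(d_n/n\in[\ell-\epsilon,\ell+\epsilon])\to1$, so the upper bound of the large deviation principle gives $\inf_{[\ell-\epsilon,\ell+\epsilon]}I=0$ for every $\epsilon>0$. By lower semicontinuity, $I(\ell)=0$.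

**Step 2: $L(t)\ge\sup_{x\ge0}(-tx-I(x))$.** For $x\ge0$ and $\epsilon>0$, $a_n(t)\ge e^{-tn(x+\epsilon)}P(|d_n/n-x|<\epsilon)$. The lower bound of the principle gives $L(t)\ge-t(x+\epsilon)-I(x)$. Let $\epsilon\to0$.

**Step 3: the converse inequality.** Choose $M$ with $-tM<L(t)$ and cut $[0,M]$ into finitely many closed intervals $[x_k,x_{k+1}]$ of length at most $\epsilon$. From
$$a_n(t)\le\sum_ke^{-tnx_k}P\big(\tfrac{d_n}n\in[x_k,x_{k+1}]\big)+e^{-tnM}$$
and the upper bound of the principle, $L(t)\le\max\{\max_k(-tx_k-\inf_{[x_k,x_{k+1}]}I),\,-tM\}$. Since $L(t)>-tM$, the second entry is not the maximum. For $x\in[x_k,x_{k+1}]$ we have $-tx_k\le-tx+t\epsilon$. So $L(t)\le\sup_x(-tx-I(x))+t\epsilon$, and we let $\epsilon\to0$.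

**Step 4: the first formula.** Steps 2 and 3 give $\varphi(t)=\sup_{x\ge0}(t(\ell-x)-I(x))$. Terms with $x>\ell$ are at most $0$, and $x=\ell$ gives $0$ by Step 1. So only $x\in[0,\ell]$ matters; put $\lambda=\ell-x$. As a supremum of affine functions of $t$, $\varphi$ is convex. It is nonnegative, and $0\le\varphi(t)\le t\ell$ gives $\varphi(0^+)=0$.

**Step 5: the second formula.** The conjugate $J^*(t)=\sup_\lambda(t\lambda-J(\lambda))$ equals $\varphi(t)$ for $t>0$ and $0$ for $t\le0$, because then $t\lambda-J(\lambda)\le0$ on $[0,\ell]$ with equality at $\lambda=0$. The function $J$ is convex, lower semicontinuous and proper, so $J=J^{**}$ by the Fenchel–Moreau theorem. Let $\lambda\ge0$. In $J(\lambda)=\sup_{t\in\mathbb R}(t\lambda-J^*(t))$ the part $t\le0$ contributes $\sup_{t\le0}t\lambda=0$. The part $t>0$ contributes at least $\lim_{t\to0^+}(t\lambda-\varphi(t))=0$. So the supremum may be restricted to $t>0$. $\square$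

**Lemma 4.** Let $v\in[0,\infty]$, with $1/0=\infty$ and $1/\infty=0$.
(a) If $\liminf_{t\to0^+}\varphi(t)/t^2\ge v/2$, then $\limsup_{\lambda\to0^+}J(\lambda)/\lambda^2\le1/(2v)$.
(b) If $\limsup_{t\to0^+}\varphi(t)/t^2\le v/2$, then $\liminf_{\lambda\to0^+}J(\lambda)/\lambda^2\ge1/(2v)$.
So $\varphi(t)/t^2\to v/2$ implies $J(\lambda)/\lambda^2\to1/(2v)$.

*Proof.* (a) If $v=0$ there is nothing to prove. Otherwise let $0<v'<v$ be finite and choose $t_1$ with $\varphi(t)\ge v't^2/2$ on $(0,t_1]$. By convexity and $\varphi(0^+)=0$, $\varphi(t)/t$ is nondecreasing, so $\varphi(t)\ge t\varphi(t_1)/t_1$ for $t\ge t_1$. For $0<\lambda<\varphi(t_1)/t_1$ these $t$ contribute $t\lambda-\varphi(t)\le0$ to the supremum for $J(\lambda)$. Hence $J(\lambda)\le\sup_{t>0}(t\lambda-v't^2/2)=\lambda^2/(2v')$. Let $v'\to v$.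

(b) If $v=\infty$, it is trivial since $J\ge0$. If $0<v<\infty$, take $t=\lambda/v$ in the supremum: $J(\lambda)\ge\lambda^2/v-\varphi(\lambda/v)\ge\lambda^2/v-(1+o(1))\lambda^2/(2v)$. If $v=0$, take $t=A\lambda$ with $A>0$ fixed: $J(\lambda)\ge A\lambda^2-\varphi(A\lambda)=(A-o(1))\lambda^2$, and $A$ is arbitrary. $\square$

So Theorem 1 reduces to $\varphi(t)/t^2\to\sigma_\mu^2/2$, and part 2 of Theorem 2 to $\varphi(t)/t^2\to\infty$.

## 4. Two walks on the tree of $F(a,b)$, by hand

**Positive words.** Let $\mu$ be carried by nonempty words in $a,b$ without inverses, with $\mu(a),\mu(b)>0$. Nothing cancels, so $d_n=\sum_{k\le n}|Y_k|$ is a sum of i.i.d. variables. With $\xi=|Y_1|$ we have exactly $a_n=a_1^n$, $\ell=E\xi=:m$, and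
$$\varphi(t)=tm+\log E e^{-t\xi}=tm+\log(1-tm+q(t)),\qquad q(t)=E(e^{-t\xi}-1+t\xi).$$
For $x\ge0$, $0\le e^{-x}-1+x\le x^2/2$, and $(e^{-x}-1+x)/x^2\to\frac12$ as $x\to0$. If $E\xi^2<\infty$, dominated convergence gives $q(t)=\frac{t^2}2E\xi^2+o(t^2)$, so $\varphi(t)/t^2\to\frac12\mathrm{Var}(\xi)=\sigma_\mu^2/2$. If $E\xi^2=\infty$, Fatou gives $q(t)/t^2\to\infty$. Put $u=-tm+q(t)=E e^{-t\xi}-1\in[-tm,0]$. For small $t$, $\log(1+u)\ge u-u^2\ge -tm+q(t)-t^2m^2$, so $\varphi(t)/t^2\to\infty$. Both theorems are visible here, with no exponential moment. With $\mu$ uniform on $\{a,b\}$ we get $d_n=n$, $\varphi=0$, $\sigma_\mu=0$ and $I=\infty$ off $\ell=1$: this is the convention $1/0=\infty$.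

**Nearest-neighbor steps.** Let $\mu$ be uniform on $\{a^{\pm1},b^{\pm1}\}$. From a vertex other than $o$, three of the four neighbors are farther from $o$. Let $\xi_k$ be i.i.d., $+1$ with probability $\frac34$ and $-1$ with probability $\frac14$, and $S_n=\xi_1+\dots+\xi_n$. Realize $d_{k+1}=d_k+\xi_{k+1}$ if $d_k>0$ and $d_{k+1}=1$ if $d_k=0$. Then $d_n-S_n$ is nonnegative and nondecreasing, and it increases only at visits of $d$ to $0$, of which there are finitely many since $d_n\ge S_n\to\infty$. So $\ell=\frac12$ and $\sigma_\mu^2=\mathrm{Var}(\xi_1)=\frac34$.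

Put $m(t)=\frac34e^{-t}+\frac14e^{t}$. From $d_n\ge S_n$, $a_n\le m(t)^n$. Conversely, $d_1=1$, and as long as $1+\xi_2+\dots+\xi_k$ stays at least $1$ it equals $d_k$. The law of the steps tilted by $e^{-t\xi}/m(t)$ has positive mean when $\frac34e^{-t}>\frac14e^t$, i.e. $t<\frac12\log3$. Then the tilted walk stays at or above its start forever with some probability $p_t>0$, so $a_n\ge e^{-t}m(t)^{n-1}p_t$. Hence $L(t)=\log m(t)$ for these $t$, and $\varphi(t)=\frac t2+\log m(t)=\frac38t^2+O(t^3)$, as Theorem 1 says. By Lemma 4 the limit for $I$ is $\frac23$.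

In both examples $a_n$ equals $e^{nL}$ up to a bounded factor. For a general $\mu$ this is the whole difficulty.

## 5. The half that superadditivity gives, and the letters $a^k,a^{-k}$

Let $\mu$ have finite second moment. The central limit theorem sees the Laplace transform at times $n\approx t^{-2}$. Put $n=\lfloor t^{-2}\rfloor$ and $Z_n=(d_n-n\ell)/\sqrt n$. As $t\to0^+$, $t\sqrt n\to1$, so $e^{-t\sqrt nZ_n}$ converges in law to $e^{-N}$ with $N\sim N(0,\sigma_\mu^2)$. Hence $\liminf E e^{-t\sqrt nZ_n}\ge E e^{-N}=e^{\sigma_\mu^2/2}$ (apply convergence in law to $\min(\cdot,A)$ and let $A\to\infty$). By (5) the left side is at most $e^{n\varphi(t)}$, so $\liminf\varphi(t)/t^2\ge\sigma_\mu^2/2$. By Lemma 4(a), $\limsup_{\lambda\to0^+}J(\lambda)/\lambda^2\le1/(2\sigma_\mu^2)$. This half costs nothing.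

For the other half we need (5) reversed with an error $o(1)$ at $n\approx t^{-2}$. The natural aim is approximate submultiplicativity
$$a_{n+m}(t)\le(1+\kappa t)\,a_n(t)\,a_m(t), \tag{6}$$
since iterating it and taking the limit gives $nL(t)\le\log a_n(t)+\kappa t$. By (3),
$$d_{n+m}=|Y_1\cdots Y_n|+|Y_{n+1}\cdots Y_{n+m}|-2R,\qquad R=\big((Y_1\cdots Y_n)^{-1}o\,\big|\,Y_{n+1}\cdots Y_{n+m}o\big)_o. \tag{7}$$
The first thing to try is to bound $a_{n+m}=E[e^{-t|Y_1\cdots Y_n|}e^{-t|Y_{n+1}\cdots Y_{n+m}|}e^{2tR}]$ by Hölder, using exponential moments of $R$. These may not exist. Take on $F(a,b)$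
$$\mu=\tfrac12\,\mathrm{unif}\{a^{\pm1},b^{\pm1}\}+\tfrac12\sum_{k\ne0}c|k|^{-4}\delta_{a^k},\qquad c\sum_{k\neq0}|k|^{-4}=1,$$
which is non-elementary with finite second moment. For $k\ge1$, on the event that $Y_n=a^k$, $Y_{n+1}=a^{-k}$ and all other letters equal $b$, the words $a^{-k}b^{-(n-1)}$ and $a^{-k}b^{m-1}$ share the prefix $a^{-k}$, so $R\ge k$. This event has probability at least $8^{-(n+m-2)}(c/2)^2k^{-8}$. So $E e^{sR}=\infty$ for every $s>0$ and all $n,m\ge1$.

To avoid exponentiating $R$, subtract instead of dividing. Since $a_na_m=E[e^{-td_{n+m}}e^{-2tR}]$,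
$$a_{n+m}-a_na_m=E\big[e^{-td_{n+m}}(1-e^{-2tR})\big]\le2t\,E\big[e^{-td_{n+m}}R\big]. \tag{8}$$
Now $R$ enters only linearly. If $R$ were independent of $d_{n+m}$ and $E R$ were bounded, we would be done. But they are dependent in the bad direction: when $R$ is large, $d_{n+m}$ is small and its weight $e^{-td_{n+m}}$ is large.

The way out is to show that cancellation is local. We will find a random window of letters $Y_{n-i+1},\dots,Y_{n+j}$ around the junction such that $R$ is bounded by letters inside the window, $d_{n+m}$ is bounded below by the contributions of the letters outside, and the event that a window of given size is needed depends only on the letters inside and is exponentially unlikely in $i+j$. Then (8) factorizes. The device that makes this possible is a supply of letters that rarely cancel with anything.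

## 6. A Schottky set in the support of a power of $\mu$

**Definition.** Let $C\ge0$ and $D=10(C+\delta)+1$. A set $S\subset G$ of $32$ elements is *$C$-Schottky* if $|s|\ge D$ for all $s\in S$, and for each $z\in X$ at most one $s\in S$ satisfies $(so|z)_o>C$ and at most one $s\in S$ satisfies $(s^{-1}o|z)_o>C$.

If $S$ is $C$-Schottky, so is $S^{-1}$. *Example.* In the tree of $F(a,b)$ ($\delta=0$) take $s_i=(a^ib)^{161}$, $1\le i\le32$, and $C=32$, so $D=321$. Then $|s_i|=161(i+1)\ge322$. For $i<j$ the longest common prefix of $s_i,s_j$ is $a^i$, and that of $s_i^{-1},s_j^{-1}$ is $b^{-1}a^{-i}$, of length $i+1\le32$. If a word $z$ shared more than $32$ letters with both $s_i$ and $s_j$, these would share more than $32$ letters with each other.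

**Lemma 5.** If $\mu$ is countably supported and non-elementary, there are $C\ge0$, $r\ge1$ and a $C$-Schottky set $S\subset\mathrm{supp}\,\mu^{*r}$.

*Proof.* **Step 1: a free group.** We want a free group in which to copy the example. Let $\alpha\in\mathrm{supp}\,\mu^{*p}$ and $\beta\in\mathrm{supp}\,\mu^{*q}$ be independent loxodromics. By the ping-pong lemma (Gromov; Ghys–de la Harpe), for some $k$ the elements $a=\alpha^k$, $b=\beta^k$ freely generate a free group $F$ such that $f\mapsto fo$ is a quasi-isometric embedding of $F$, with its word metric $|\cdot|_F$, into $X$.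

**Step 2: Gromov products are controlled by common prefixes.** Let $f,f'\in F$ have longest common prefix $p$. In the Cayley tree the vertex $p$ lies on the geodesic from $f$ to $f'$. The image of this geodesic in $X$ is a quasi-geodesic with uniform constants. By stability of quasi-geodesics there is a point $q'\in[fo,f'o]$ with $d(po,q')\le H$, where $H$ does not depend on $f,f'$. Adding $|f|\le d(o,q')+d(q',fo)$ and $|f'|\le d(o,q')+d(q',f'o)$ gives $(fo|f'o)_o\le d(o,q')\le|p|+H\le c|p|_F+c$ for a constant $c$.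

**Step 3: the set.** Let $h_i=a^ib$ for $1\le i\le32$. For $i<j$ and all $n,m\ge1$ the longest common prefix of $h_i^n,h_j^m$ is $a^i$, and that of $h_i^{-n},h_j^{-m}$ is $b^{-1}a^{-i}$. By Step 2 there is $C_0$ with
$$(h_i^no|h_j^mo)_o\le C_0,\qquad(h_i^{-n}o|h_j^{-m}o)_o\le C_0\qquad(i\ne j,\ n,m\ge1).$$
Put $C=C_0+\delta$ and $D=10(C+\delta)+1$. Each $h_i$ lies in $\mathrm{supp}\,\mu^{*r_i}$ for some $r_i$. Let $\hat r=\prod_ir_i$ and $s_i=h_i^{n\hat r/r_i}\in\mathrm{supp}\,\mu^{*\hat rn}$, so all $s_i$ lie in the support of the same power. Since the orbit map is a quasi-isometric embedding, $|s_i|\ge D$ for all $i$ if $n$ is large. Fix such $n$ and put $r=\hat rn$.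

**Step 4: the Schottky property.** If $(s_io|z)_o>C$ and $(s_jo|z)_o>C$ with $i\ne j$, then (1) gives $(s_io|s_jo)_o>C-\delta=C_0$, a contradiction. The same argument works for inverses. The $s_i$ are distinct, since $(s_io|s_jo)_o\le C_0<D\le|s_i|$ for $i\ne j$ while $(s_io|s_io)_o=|s_i|$. $\square$

**Splitting.** Fix a $C$-Schottky set $S$ and let $\mu_S$ be uniform on $S$. Call a countably supported probability measure $\mu$ on $G$ *split with weight* $\varepsilon\in(0,1)$ if $\mu=\varepsilon\mu_S+(1-\varepsilon)\nu$ for some probability measure $\nu$. For non-elementary $\mu$, with $S$ and $r$ from Lemma 5, each $s\in S$ is an atom of $\mu^{*r}$ because $\mu$ is countably supported. So $\mu^{*r}$ is split with every weight $0<\varepsilon<\min(1,32\min_s\mu^{*r}(\{s\}))$. A letter with a split law can be drawn by tossing a coin $\tau\in\{0,1\}$ with $P(\tau=1)=\varepsilon$ (the *mark*), and drawing from $\mu_S$ if $\tau=1$ and from $\nu$ if $\tau=0$. From now on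
$$C'=C+\delta,\quad D=10C'+1,\quad K=4(C'+\delta),\quad\theta=1-\varepsilon/2 .$$
Since $C\le C'$ and $\delta\le C'$,
$$D-C>C'+\delta,\qquad D-2C-2C'>2C'+2\delta,\qquad D-C-\delta>C'+3\delta. \tag{9}$$
Indeed the left sides are at least $9C'+1$, $6C'+1$, $9C'+1$, and each right side is at most $4C'$.

## 7. A window around the junction

We state the window proposition for letters that need not have the same law, with one exceptional letter allowed; Section 12 needs this.

**Marked sequences.** Let $n,m\ge1$, and let $(Y_k,\tau_k)_{1\le k\le n+m}$ be independent with $\tau_k\in\{0,1\}$ and $Y_k$ uniform on $S$ given $\tau_k=1$. Assume $P(\tau_k=1)=\varepsilon$ for all $k$ except at most one *exceptional* index, at which $\tau_k=0$ and the law of $Y_k$ is arbitrary. Let $R$ be as in (7) and put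
$$U_i=\sum_{n-i<k\le n}|Y_k|,\qquad V_j=\sum_{n<k\le n+j}|Y_k| .$$

**Proposition 6.** There are events $B_{ij}$ ($1\le i\le n$, $1\le j\le m$), with $B_{ij}$ depending only on $(Y_k,\tau_k)_{n-i<k\le n+j}$, such that
$$P(B_{ij})\le2\,\theta^{(i+j)/2-2}, \tag{10}$$
and in every outcome there is $(i,j)$ such that $B_{ij}$ occurs, $R\le\min(U_i,V_j)$, and
$$|Y_1\cdots Y_{n+m}|\ge|Y_1\cdots Y_{n-i}|+|Y_{n+j+1}\cdots Y_{n+m}|-K. \tag{11}$$

*Proof.* (We discard the null event that some marked letter is outside $S$.)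

**Step 1: two paths starting at $o$.** This turns the product into a picture. Let $g_k=Y_{n-k+1}^{-1}$, with mark $\tau_{n-k+1}$, and $x_k=g_1\cdots g_ko$ for $0\le k\le n$, $x=x_n$. Let $g'_k=Y_{n+k}$, with mark $\tau_{n+k}$, and $y_k=g'_1\cdots g'_ko$ for $0\le k\le m$, $y=y_m$. Write $|p|=d(o,p)$ for points $p$. Then
$$|Y_1\cdots Y_{n+m}|=d(x,y),\quad R=(x|y)_o,\quad d(x_i,x)=|Y_1\cdots Y_{n-i}|,\quad d(y_j,y)=|Y_{n+j+1}\cdots Y_{n+m}|,$$
the third because $g_{i+1}\cdots g_n=(Y_1\cdots Y_{n-i})^{-1}$. In a tree, $[o,x]$ and $[o,y]$ share an initial segment of length $R$. We look on each path for a point that lies near the geodesic to the endpoint and at depth at least $R$.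

**Step 2: choice of $(i,j)$.** Call $l\in\{1,\dots,n\}$ *aligned* if $g_l$ is marked, $(o|x_l)_{x_{l-1}}\le C$ and $(x_{l-1}|x)_{x_l}\le C'$. This says that the step $g_l$ does not backtrack, neither against the past nor against the future. Let $i$ be the least aligned $l$ with $|x_l|\ge R$, or $i=n$ if there is none. Define $j$ in the same way from the $y$-path and $y$.

**Step 3: a marked letter is a barrier.** This is the geometric fact behind everything. *Let $g_l$ be marked, $(o|x_l)_{x_{l-1}}\le C$ and $(x_{l-1}|z)_{x_l}\le c$ with $c\in\{C,C'\}$. Then $(o|z)_{x_l}\le c+\delta$*; so $x_l$ is close to a geodesic from $o$ to $z$. Indeed, by (2) and (9),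
$$(o|x_{l-1})_{x_l}=|g_l|-(o|x_l)_{x_{l-1}}\ge D-C>C'+\delta\ge c+\delta,$$
while $\min\{(o|z)_{x_l},(o|x_{l-1})_{x_l}\}\le(x_{l-1}|z)_{x_l}+\delta\le c+\delta$ by (1). So the minimum is the first entry. In particular $(o|x)_{x_l}\le C'+\delta$ if $l$ is aligned.

**Step 4: (11) and $R\le\min(U_i,V_j)$ for the chosen $(i,j)$.** We have
$$|x_i|\ge R,\qquad(o|x)_{x_i}\le C'+\delta. \tag{12}$$
If $i$ is aligned with $|x_i|\ge R$, this is Step 3. If $i=n$ by default, then $x_i=x$, $|x|\ge(x|y)_o=R$ and $(o|x)_x=0$. Hence $R\le|x_i|\le\sum_{k\le i}|g_k|=U_i$ and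
$$d(x_i,x)=|x|-|x_i|+2(o|x)_{x_i}\le|x|-R+2(C'+\delta).$$
In the same way $|y_j|\ge R$, $(o|y)_{y_j}\le C'+\delta$, $R\le V_j$ and $d(y_j,y)\le|y|-R+2(C'+\delta)$. Adding, $d(x_i,x)+d(y_j,y)\le|x|+|y|-2R+K=d(x,y)+K$, which is (11).

**Step 5: a local event.** Alignment involves the far endpoint $x$, and $R$ involves both endpoints. We need a condition that can be read inside the window. For given $(i,j)$ call a marked $l<i$ *good* if
$$(o|x_l)_{x_{l-1}}\le C,\quad(y_j|x_l)_{x_{l-1}}\le C,\quad(x_{l-1}|x_i)_{x_l}\le C,\quad(x_{l-1}|x_{i-1})_{x_l}\le C .$$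
Let $B^x_{ij}$ be the event that no marked $l<i$ is good. Define $B^y_{ij}$ by exchanging the roles of $x$ and $y$ (so a marked $l<j$ is good if $(o|y_l)_{y_{l-1}}$, $(x_i|y_l)_{y_{l-1}}$, $(y_{l-1}|y_j)_{y_l}$, $(y_{l-1}|y_{j-1})_{y_l}$ are all at most $C$). Put $B_{ij}=B^x_{ij}\cap B^y_{ij}$. It depends only on $g_1,\dots,g_i,g'_1,\dots,g'_j$ and their marks, that is, on the window.

**Step 6: for the chosen $(i,j)$ a good $l<i$ is aligned.** This step and the next show that $B_{ij}$ occurs for the chosen pair. Let $l<i$ be marked and good; we must show $(x_{l-1}|x)_{x_l}\le C'$. If $i=n$, then $x_i=x$ and the third condition suffices. Let $i<n$; then $i$ is aligned.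

By Step 3 with $z=x_{i-1}$ and $c=C$, $(o|x_{i-1})_{x_l}\le C'$, so $|x_{i-1}|=|x_l|+d(x_l,x_{i-1})-2(o|x_{i-1})_{x_l}\ge|x_l|-2C'$. Since $i$ is aligned, $|x_i|=|x_{i-1}|+|g_i|-2(o|x_i)_{x_{i-1}}\ge|x_{i-1}|+D-2C$. So by (9)
$$\Delta:=d(x_l,x_i)\ge|x_i|-|x_l|\ge D-2C-2C'>2C'+2\delta .$$
By Step 3 with $z=x_i$ and $c=C$, $(o|x_i)_{x_l}\le C'$, so by (2) $(o|x_l)_{x_i}\ge\Delta-C'>C'+2\delta$. On the other hand, by (1) and (12), $\min\{(x_l|x)_{x_i},(o|x_l)_{x_i}\}\le(o|x)_{x_i}+\delta\le C'+2\delta$. Hence $(x_l|x)_{x_i}\le C'+2\delta$, and by (2) $(x_i|x)_{x_l}=\Delta-(x_l|x)_{x_i}>C'$. Finally (1) gives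
$$\min\{(x_{l-1}|x)_{x_l},(x_i|x)_{x_l}\}\le(x_{l-1}|x_i)_{x_l}+\delta\le C+\delta=C' .$$
The second entry exceeds $C'$, so the first is at most $C'$. Thus $l$ is aligned.

**Step 7: for the chosen $(i,j)$ a good $l<i$ has $|x_l|\ge R$.** Together with Step 6 this contradicts the minimality of $i$. So no marked $l<i$ is good and $B^x_{ij}$ occurs; by symmetry so does $B^y_{ij}$. Suppose $|x_l|<R$. Since $l$ is aligned, (2) and Step 3 give $(x_l|x)_o=|x_l|-(o|x)_{x_l}\ge|x_l|-C'-\delta$. Also $(x|y)_o=R>|x_l|$. By Step 4 for $y$, $(y|y_j)_o=|y_j|-(o|y)_{y_j}\ge R-C'-\delta\ge|x_l|-C'-\delta$. Using (1) twice along $x_l,x,y,y_j$ we get $(x_l|y_j)_o\ge|x_l|-C'-3\delta$, that is, $(o|y_j)_{x_l}\le C'+3\delta$. But $(o|x_{l-1})_{x_l}\ge D-C$ as in Step 3, and by the second condition $(y_j|x_{l-1})_{x_l}=|g_l|-(y_j|x_l)_{x_{l-1}}\ge D-C$. So (1) and (9) give $(o|y_j)_{x_l}\ge D-C-\delta>C'+3\delta$, a contradiction. In words: on both sides of the junction everything lies behind the barrier $x_l$.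

**Step 8: the probability of $B_{ij}$.** Fix $(i,j)$; it is no longer the chosen pair. Condition on the whole $y$-word with its marks, all other marks, all unmarked letters, and $g_i$. Let $M$ be the number of marked $l<i$. The corresponding $g_l$ are conditionally i.i.d. uniform on $S^{-1}$. Let $v_l=g_1\cdots g_l$. Translating by $v_{l-1}^{-1}$ and $v_l^{-1}$ respectively, a marked $l<i$ is not good if and only if it is

- *start-bad*: $(v_{l-1}^{-1}p\,|\,g_lo)_o>C$ for $p=o$ or $p=y_j$; or
- *end-bad*: $(g_l^{-1}o\,|\,w)_o>C$ for $w=g_{l+1}\cdots g_io$ or $w=g_{l+1}\cdots g_{i-1}o$.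

Start-badness depends only on $g_l$ and earlier letters. Given the earlier letters, for each of the two $p$ at most one value $g_l\in S^{-1}$ is bad, so at most $2$ of the $32$ values are start-bad. End-badness depends only on $g_l$ and later letters. Given these, at most $2$ of the $32$ values are end-bad, since $g_l^{-1}\in S$. Revealing letters forward, respectively backward, we see that a given set of $q$ marked indices is entirely start-bad, respectively entirely end-bad, with probability at most $16^{-q}$. If no marked $l<i$ is good, then at least $\lceil M/2\rceil$ of them are start-bad or at least $\lceil M/2\rceil$ are end-bad. There are at most $2^M$ sets of $\lceil M/2\rceil$ indices, so the conditional probability of $B^x_{ij}$ is at most $2\cdot2^M16^{-M/2}=2\cdot2^{-M}$.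

Among the $i-1$ indices $l<i$ at most one is exceptional. Each of the others contributes a factor $1-\varepsilon+\varepsilon/2=\theta$ to $E2^{-M}$, independently of the $y$-word. Hence $P(B^x_{ij}\mid y\text{-word})\le2\theta^{i-2}$. Symmetrically, with marked letters $g'_l$ uniform on $S$, $P(B^y_{ij}\mid x\text{-word})\le2\theta^{j-2}$. So $P(B_{ij})\le2\min(\theta^{i-2},\theta^{j-2})\le2\theta^{(i+j)/2-2}$. $\square$

## 8. Moments of the cancellation $R$

Here $m_1=E|Y_1|$ and $m_2=E|Y_1|^2$ in the i.i.d. case. The point to watch is $\min(U_i,V_j)\le\sqrt{U_iV_j}$ with $U_i,V_j$ independent: it makes $R$ better integrable than a single letter.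

**Corollary 7.** (i) For a marked sequence with $E|Y_k|\le\bar m$ for all non-exceptional $k$ and $E|Y_k|=W$ for the exceptional one, if any ($W=0$ if there is none), $E R\le C_5(1+W)^{1/2}$, where $C_5$ depends only on $\theta$ and $\bar m$.
(ii) If $\mu$ is split with finite first moment, there is $C_2$ with $0\le E d_n-n\ell\le C_2$ for all $n\ge1$.
(iii) If $\mu$ is split with finite second moment, there is $C_3$ with $E(d_n-n\ell)^2\le C_3n$ for all $n\ge1$.

*Proof.* (i) By Proposition 6, then Cauchy–Schwarz and independence of $U_i$ and $V_j$,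
$$E R\le\sum_{i,j}E\big[1_{B_{ij}}\sqrt{U_iV_j}\big]\le\sum_{i,j}P(B_{ij})^{1/2}(EU_i\,EV_j)^{1/2}\le\sum_{i,j}\sqrt2\,\theta^{(i+j)/4-1}\big(ij\,\bar m(\bar m+W)\big)^{1/2}.$$
For the last step, the exceptional letter enters at most one of $U_i,V_j$; so one of $EU_i/i$, $EV_j/j$ is at most $\bar m$ and the other at most $\bar m+W$. The series converges and $\bar m+W\le\max(\bar m,1)(1+W)$.

(ii) By (7) and (i) with $W=0$, $E d_{n+m}\ge E d_n+E d_m-C_2$ with $C_2=2C_5$. So $E d_n-C_2$ is superadditive, and by Fekete $E d_n-C_2\le n\ell$. Also $E d_n\ge n\ell$ since $\ell=\inf_n\frac1nE d_n$.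

(iii) **Step 1: $E R^2$ is bounded.** Since $\min(U_i,V_j)^2\le U_iV_j$ and $EU_i^2\le i^2m_2$, $EV_j^2\le j^2m_2$,
$$E R^2\le\sum_{i,j}P(B_{ij})^{1/2}(EU_i^2\,EV_j^2)^{1/2}\le\sum_{i,j}\sqrt2\,\theta^{(i+j)/4-1}\,ij\,m_2=:C_4<\infty .$$

**Step 2: changing one letter changes $d_n$ little.** Let $d_n^{(k)}$ be $d_n$ with $Y_k$ replaced by an independent copy $Y'_k$. Let $g=Y_1\cdots Y_{k-1}$, $h=Y_{k+1}\cdots Y_n$ and $R_{k-1}=(g^{-1}o|Y_kho)_o$, which is $0$ if $k=1$. Then $d_n=|g|+|Y_kh|-2R_{k-1}$ and $\big||Y_kh|-|h|\big|\le|Y_k|$, so $\big|d_n-|g|-|h|\big|\le|Y_k|+2R_{k-1}$. The same holds for $d_n^{(k)}$ with $Y_k'$ and the corresponding $R_{k-1}'$. Hence $|d_n-d_n^{(k)}|\le|Y_k|+2R_{k-1}+|Y'_k|+2R'_{k-1}$. By $(p+q+u+w)^2\le4(p^2+q^2+u^2+w^2)$ and Step 1, $E(d_n-d_n^{(k)})^2\le8m_2+32C_4$.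

**Step 3: the variance.** The Efron–Stein inequality says $\mathrm{Var}(d_n)\le\frac12\sum_{k\le n}E(d_n-d_n^{(k)})^2$. So $\mathrm{Var}(d_n)\le n(4m_2+16C_4)$, and by (ii) $E(d_n-n\ell)^2=\mathrm{Var}(d_n)+(E d_n-n\ell)^2\le n(4m_2+16C_4)+C_2^2\le C_3n$. $\square$

## 9. The Laplace transform is multiplicative up to $1+\kappa t$

**Proposition 8.** Let $\mu$ be split with finite first moment. There are $t_0\in(0,1]$ and $\kappa$ such that (6) holds for $0<t\le t_0$ and all $n,m\ge1$. Consequently
$$nL(t)-\kappa t\le\log a_n(t)\le nL(t)\qquad(n\ge1,\ 0<t\le t_0), \tag{13}$$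
that is,
$$n\varphi(t)-\kappa t\le\log E e^{-t(d_n-n\ell)}\le n\varphi(t)\qquad(n\ge1,\ 0<t\le t_0). \tag{14}$$

*Proof.* **Step 1: removing $i$ letters costs little.** This will compare $a_{n-i}$ with $a_n$. Since $a_1(t)\to1$ as $t\to0$, choose $t_0\le1$ with $a_1(t_0)\ge\theta^{1/8}$. For $t\le t_0$, $a_1(t)\ge a_1(t_0)$, and (4) gives $a_n\ge a_{n-i}a_1^i$, so $a_{n-i}\le\theta^{-i/8}a_n$ for $0\le i\le n$.

**Step 2: factorizing (8).** In each outcome use the pair $(i,j)$ of Proposition 6, with $1-e^{-2tR}\le2tR\le2t\min(U_i,V_j)$ and (11) for $e^{-td_{n+m}}$: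
$$a_{n+m}-a_na_m\le\sum_{i,j}E\Big[1_{B_{ij}}\,2t\min(U_i,V_j)\,e^{tK}\,e^{-t|Y_1\cdots Y_{n-i}|}\,e^{-t|Y_{n+j+1}\cdots Y_{n+m}|}\Big].$$
The first factors depend only on the window, which is independent of the two outer products, so the expectation splits. Moreover, $E[1_{B_{ij}}\min(U_i,V_j)]\le P(B_{ij})^{1/2}(E U_iV_j)^{1/2}\le\sqrt2\,\theta^{(i+j)/4-1}(ij)^{1/2}m_1$. With Step 1 and $t\le1$,
$$a_{n+m}-a_na_m\le2te^K\sum_{i,j}a_{n-i}a_{m-j}\sqrt2\,\theta^{(i+j)/4-1}\sqrt{ij}\,m_1\le t\,a_na_m\cdot2\sqrt2\,e^K\theta^{-1}m_1\sum_{i,j}\sqrt{ij}\,\theta^{(i+j)/8}=:\kappa t\,a_na_m .$$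
The decay $\theta^{(i+j)/4}$ beats the loss $\theta^{-(i+j)/8}$. This is (6).

**Step 3: iteration.** By (6), $a_{kn}\le(1+\kappa t)^{k-1}a_n^k\le(1+\kappa t)^ka_n^k$. Take logarithms, divide by $k$ and let $k\to\infty$: $nL(t)\le\kappa t+\log a_n(t)$. The upper bound in (13) is (4). Adding $tn\ell$ gives (14). $\square$

## 10. The limit $\varphi(t)/t^2\to\sigma_\mu^2/2$

*Proof of Theorem 1.* **Step 1: reduction to a split measure.** Take $r,S$ from Lemma 5. By the paragraph on powers in Section 2 it suffices to prove $\varphi(t)/t^2\to\sigma^2/2$ for $\mu^{*r}$. This measure is split, has finite second moment, and satisfies the central limit theorem. Until the last step, $\mu$ denotes this power, with its own $\ell,\varphi,\sigma^2$.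

**Step 2: an a priori bound $\varphi(t)\le\Gamma t^2$ on $(0,t_0]$.** It will supply uniform integrability. Take $n=\lceil1/t\rceil\le2/t$ and $\xi=-t(d_n-n\ell)\le tn\ell\le2\ell$. By Taylor, $e^\xi\le1+\xi+c\,\xi^2$ with $c=e^{2\ell}/2$. Since $E d_n\ge n\ell$, $E\xi\le0$, and Corollary 7(iii) gives $E e^\xi\le1+ct^2C_3n\le1+2cC_3t$. By (14), $n\varphi(t)\le2cC_3t+\kappa t$. Since $\frac1n\le t$, $\varphi(t)\le(2cC_3+\kappa)t^2$.

**Step 3: the central limit theorem at time $t^{-2}$.** Let $t\to0^+$, $n=\lfloor t^{-2}\rfloor$ and $Z_n=(d_n-n\ell)/\sqrt n$. As in Section 5, $e^{-t\sqrt nZ_n}$ converges in law to $e^{-N}$ with $N\sim N(0,\sigma^2)$. This time we also have second moments: for $2t\le t_0$, by (14) and Step 2,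
$$E\big(e^{-t\sqrt nZ_n}\big)^2=E e^{-2t(d_n-n\ell)}\le e^{n\varphi(2t)}\le e^{4\Gamma nt^2}\le e^{4\Gamma}.$$
So the variables are uniformly integrable and $E e^{-t\sqrt nZ_n}\to E e^{-N}=e^{\sigma^2/2}$. By (14) the logarithm of the left side differs from $n\varphi(t)$ by at most $\kappa t\to0$. Hence $n\varphi(t)\to\sigma^2/2$, and since $nt^2\to1$, $\varphi(t)/t^2\to\sigma^2/2$.

**Step 4: back to $I$.** For the original $\mu$ we now have $\varphi(t)/t^2\to\sigma_\mu^2/2$. Lemma 4 with $v=\sigma_\mu^2$ gives $I(\ell_\mu-\lambda)/\lambda^2\to1/(2\sigma_\mu^2)$ as $\lambda\to0^+$, including the case $\sigma_\mu^2=0$. $\blacksquare$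

## 11. Uniformity in $n$ and moderate deviations

*Proof of Theorem 2, part 1.* Here $\mu$ is the original measure and $m_1$ its first moment; the task is to pass from multiples of $r$ to all $n$. The upper bound is (5). With $r$ from Lemma 5, (13) for the split measure $\mu^{*r}$, whose $L$ is $rL$, reads $\log a_{rk}(t)\ge rkL(t)-\kappa t$ for $0<t\le t_0$, trivially also for $k=0$. Write $n=rk+q$ with $0\le q<r$. By (4) and Jensen ($a_1\ge e^{-tm_1}$), $a_n\ge a_{rk}a_1^q\ge a_{rk}e^{-qtm_1}$. Therefore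
$$\log a_n+tn\ell\ge rk\varphi(t)+qt\ell-\kappa t-rtm_1\ge n\varphi(t)-(\kappa+rm_1)t,$$
where the last step uses $t\ell\ge\varphi(t)$. So $\kappa'=\kappa+rm_1$ works (increase it if necessary so that it is positive). $\blacksquare$

*Proof of Theorem 2, part 3.* **Step 1: the scaled Laplace transform.** Let $Z=d_n-n\ell$, fix $s>0$ and put $t=sb_n/n\to0$. By part 1, $\log E e^{-tZ}=n\varphi(t)+O(t)$. By Theorem 1, $\varphi(t)/t^2\to\sigma_\mu^2/2$, and $b_n\to\infty$. So
$$\frac n{b_n^2}\log E e^{-s\frac{b_n}nZ}=\frac{n^2}{b_n^2}\varphi(t)+O\Big(\frac s{b_n}\Big)\longrightarrow\Theta(s):=\frac{s^2\sigma_\mu^2}2 .$$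

**Step 2: upper bound.** Markov's inequality gives $P(Z\le-\lambda b_n)\le e^{-s\lambda b_n^2/n}E e^{-s\frac{b_n}nZ}$. With $s=\lambda/\sigma_\mu^2$ the exponent is $\frac{b_n^2}n\big(-\frac{\lambda^2}{2\sigma_\mu^2}+o(1)\big)$.

**Step 3: lower bound, by tilting $Z/b_n$ to concentrate near $-\lambda'$.** Let $\lambda'>\lambda$, $0<\epsilon<\lambda'-\lambda$, $s=\lambda'/\sigma_\mu^2$, and let $Q_n$ be the law with density proportional to $e^{-s\frac{b_n}nZ}$ with respect to $P$. Let $u\in(0,s)$. On $\{Z\ge-(\lambda'-\epsilon)b_n\}$ we have $e^{-s\frac{b_n}nZ}\le e^{-(s-u)\frac{b_n}nZ}e^{u(\lambda'-\epsilon)b_n^2/n}$, so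
$$Q_n\big(Z\ge-(\lambda'-\epsilon)b_n\big)\le\exp\Big\{\tfrac{b_n^2}n\big(\Theta(s-u)-\Theta(s)+u(\lambda'-\epsilon)+o(1)\big)\Big\}=\exp\Big\{\tfrac{b_n^2}n\big(\tfrac{u^2\sigma_\mu^2}2-u\epsilon+o(1)\big)\Big\},$$
because $su\sigma_\mu^2=u\lambda'$. For small $u$ the bracket is eventually negative and bounded away from $0$; since $b_n^2/n\to\infty$, this tends to $0$. On $\{Z\le-(\lambda'+\epsilon)b_n\}$ we have $e^{-s\frac{b_n}nZ}\le e^{-(s+u)\frac{b_n}nZ}e^{-u(\lambda'+\epsilon)b_n^2/n}$, and $\Theta(s+u)-\Theta(s)-u(\lambda'+\epsilon)=\frac{u^2\sigma_\mu^2}2-u\epsilon$ again, so $Q_n(Z\le-(\lambda'+\epsilon)b_n)\to0$. On the remaining event, $-(\lambda'+\epsilon)b_n<Z<-(\lambda'-\epsilon)b_n<-\lambda b_n$. Undoing the tilt,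
$$P(Z\le-\lambda b_n)\ge E\big[e^{-s\frac{b_n}nZ}\big]\,e^{-s(\lambda'+\epsilon)b_n^2/n}\,(1-o(1))=\exp\Big\{-\tfrac{b_n^2}n\Big(\tfrac{\lambda'^2}{2\sigma_\mu^2}+s\epsilon+o(1)\Big)\Big\},$$
using $\Theta(s)-s\lambda'=-\lambda'^2/(2\sigma_\mu^2)$. Let $\epsilon\to0$, then $\lambda'\to\lambda$. $\blacksquare$

## 12. Infinite second moment: thinning the large letters

For positive words, $\varphi(t)/t^2\to\infty$ came from $E\xi^2=\infty$. In general we argue by a change of measure: make large letters slightly rarer. The entropy cost will be quadratic in $t$, and the drop of the drift linear. To control the drop we need that a large letter is not swallowed by cancellation; Corollary 7(i) says that an exceptional letter of mean size $W$ loses only $O(\sqrt W)$ on average.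

*Proof of Theorem 2, part 2.* **Step 1: reduction to a split measure.** With $r$ from Lemma 5, $\mu^{*r}$ is split with finite first moment, and $\varphi_{\mu^{*r}}=r\varphi_\mu$. Its second moment is infinite: if $r\ge2$, then on an event $\{Y_2\cdots Y_r=g_0\}$ of positive probability, independent of $Y_1$, we have $|Y_1\cdots Y_r|\ge|Y_1|-|g_0|$. By Lemma 4(a) for the original measure with $v=\infty$, it suffices to show $\varphi(t)/t^2\to\infty$ for $\mu^{*r}$. Write $\mu=\varepsilon\mu_S+(1-\varepsilon)\nu$ for this measure, with $m_1<\infty$ and $m_2=\infty$.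

**Step 2: an entropy bound.** It turns any tilted measure into a lower bound for $\varphi$. Let $\mu'=f\mu$ be a probability measure with $f$ bounded and bounded away from $0$, with drift $\ell'$, and let $H=\int f\log f\,d\mu$. By Jensen,
$$\log E_\mu e^{-td_n}=\log E_{\mu'}\exp\Big(-td_n-\sum_{k\le n}\log f(Y_k)\Big)\ge-t\,E_{\mu'}d_n-nH .$$
Divide by $n$, let $n\to\infty$ and add $t\ell$:
$$\varphi(t)\ge t(\ell-\ell')-H. \tag{15}$$

**Step 3: the tilted measure.** Let $C_5$ be the constant of Corollary 7(i) for $\bar m=2m_1$ and our $\theta$. Choose $K_0>\max_{s\in S}|s|$ such that $W-4C_5(1+W)^{1/2}\ge W/2$ and $W\ge8m_1$ for all $W\ge K_0$. For $K_1>K_0$ let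
$$\psi(g)=\tfrac1{32}|g|\,1_{K_0\le|g|\le K_1},\qquad V=E\big[|Y|^2\,1_{K_0\le|Y|\le K_1}\big]\quad(Y\sim\mu),$$
with $K_1$ so large that $V>0$. For small $t$ (depending on $K_1$), $t\psi\le\frac12$. Put $b=tE\psi(Y)\le\frac12$ and
$$\mu'=\frac{1-t\psi}{1-b}\,\mu,\qquad\pi=\frac{\psi}{E\psi}\,\mu,\qquad\text{so that}\quad\mu=(1-b)\mu'+b\pi .$$
With $f=\frac{1-t\psi}{1-b}\in[\frac12,2]$ we check four properties.

- *Entropy.* By Jensen for $\mu'$, $H=\int\log f\,d\mu'\le\log\int f^2d\mu\le\int f^2d\mu-1=\int(f-1)^2d\mu=\frac{t^2\mathrm{Var}(\psi(Y))}{(1-b)^2}\le4t^2E\psi^2=\frac{4t^2V}{1024}=\frac{t^2V}{256}$.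
- *First moment.* $\int|g|\,d\mu'\le m_1/(1-b)\le2m_1$.
- *Splitting.* Since $\psi=0$ on $S$, $\mu'\ge\mu$ on $S$, so $\mu'=\varepsilon\mu_S+(1-\varepsilon)\nu'$ with the same $\varepsilon$. Thus Sections 7 and 8 apply to $\mu'$, with the same $\theta$.
- *Size of removed letters.* $W:=\int|g|\,d\pi\in[K_0,K_1]$ and $bW=tE[\psi(Y)|Y|]=tV/32$.

**Step 4: the drift drops by at least $bW/4$.** We remove the flagged letters one at a time. Realize $n$ independent $\mu$-letters by flagging each one with probability $b$ (then its law is $\pi$); unflagged letters have law $\mu'$. Let $D_k$ be the displacement $|\cdot|$ of the product after deleting the flagged letters among the first $k$. Then $D_0=d_n$, and $D_n$ is the displacement of a $\mu'$-walk of $N'\sim\mathrm{Bin}(n,1-b)$ steps, with $N'$ independent of the steps. The variables $D_{k-1}$ and $D_k$ differ only if the $k$-th letter is flagged, so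
$$E D_{k-1}-E D_k=b\,E\big[|gYh|-|gh|\big],$$
where $Y\sim\pi$, $g$ is a product of a random number of i.i.d. $\mu'$-letters, $h$ is a product of $n-k$ i.i.d. $\mu$-letters, and all are independent. By (3) twice and $|gh|\le|g|+|h|$,
$$|gYh|-|gh|\ge|Y|-2(g^{-1}o\,|\,Yho)_o-2(Y^{-1}o\,|\,ho)_o .$$
Give the letters of $g$ and $h$ their marks, and let $Y$ be the exceptional letter. Conditionally on the number of letters in $g$, Corollary 7(i) with $\bar m=2m_1$ bounds the expectation of each Gromov product by $C_5(1+W)^{1/2}$: for the first, the junction is between $g$ and $Yh$; for the second, between $Y$ and $h$. The first vanishes if $g$ is the empty product, the second if $h$ is. So, by the choice of $K_0\le W$,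
$$E D_{k-1}-E D_k\ge b\big(W-4C_5(1+W)^{1/2}\big)\ge bW/2,\qquad E d_n-E D_n\ge nbW/2 .$$
By Corollary 7(ii) for $\mu'$, the expected displacement of the $\mu'$-walk after $k$ steps lies in $[k\ell',k\ell'+C_2']$ for all $k\ge0$. Hence $n(1-b)\ell'\le E D_n\le n(1-b)\ell'+C_2'$. Dividing by $n$ and letting $n\to\infty$, $\ell-(1-b)\ell'\ge bW/2$. Since $\ell'\le2m_1\le W/4$,
$$\ell-\ell'\ge\tfrac{bW}2-b\ell'\ge\tfrac{bW}4 .$$

**Step 5: conclusion.** Inserting Steps 3 and 4 in (15), for all sufficiently small $t$ (depending on $K_1$),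
$$\varphi(t)\ge t\cdot\frac{bW}4-\frac{t^2V}{256}=\frac{t^2V}{128}-\frac{t^2V}{256}=\frac{t^2V}{256}.$$
So $\liminf_{t\to0^+}\varphi(t)/t^2\ge V/256$ for every $K_1$. The constant $K_0$ does not depend on $K_1$, and $m_2=\infty$, so $V\to\infty$ as $K_1\to\infty$. Hence $\varphi(t)/t^2\to\infty$, and by Step 1 $I(\ell+\lambda)/\lambda^2\to0$ as $\lambda\to0^-$. If the second moment is finite, the left limit is $1/(2\sigma_\mu^2)\in(0,\infty]$ by Theorem 1. So the left limit always exists, and it is $0$ exactly when the second moment is infinite. $\blacksquare$
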